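# How close the centre of mass of a random walk comes to the origin

## A lower bound for $\|G_n\|$ without moment assumptions

Let $d\ge1$ and let $X,X_1,X_2,\dots$ be i.i.d. random vectors in $\mathbb R^d$. Put
$$S_0=\mathbf 0,\quad S_n=\sum_{i=1}^nX_i,\qquad G_0=\mathbf 0,\quad G_n=\frac1n\sum_{i=1}^nS_i\quad(n\ge1).$$
So $S$ is a random walk and $G$ is its centre of mass process. The support $\operatorname{supp}X$ is the smallest closed set that contains $X$ almost surely. Let $W$ be the linear span of $\operatorname{supp}X-\operatorname{supp}X$ and let $k=\dim W$. No moment of $X$ is assumed to exist, and $\log 0:=-\infty$.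

**Theorem 1.** Suppose that $\operatorname{supp}X$ is not contained in a one-dimensional subspace of $\mathbb R^d$.

(i) If $k\le1$, then $k=1$ and $\|G_n\|\ge c\,n$ for all $n$, for some constant $c>0$.

(ii) If $k\ge2$, there are finite constants $C,N_0,r_0$ depending only on the law of $X$ such that for all $N\ge N_0$ and $r_0\le r\le\sqrt N$,
$$\mathbb P\Big(\min_{N\le n\le 2N}\|G_n\|\le r\Big)\le C\Big(\frac r{\sqrt N}\Big)^{k-1}\log N.\tag{1}$$
Hence for every $\beta>2/(k-1)$, almost surely $\|G_n\|\ge n^{1/2}(\log n)^{-\beta}$ for all large $n$.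

In particular,
$$\liminf_{n\to\infty}\frac{\log\|G_n\|}{\log n}\ge\frac12\quad\text{a.s.}$$

The last display answers a question from Chak Hei Lo and Andrew R. Wade, "On the centre of mass of a random walk", arXiv:1708.04470 (2017): is this liminf at least $\frac12$ under the support hypothesis alone? It is. In words: if the steps do not all lie on one line through the origin, then for each $\varepsilon>0$ the centre of mass is eventually outside the ball of radius $n^{1/2-\varepsilon}$. The hypothesis forces $d\ge2$.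

Estimate (1) is a bound over a whole dyadic block of times. Only the logarithm separates it from the clean power $(r/\sqrt N)^{k-1}$. When the variance is finite the logarithm disappears, and the result is sharp.

**Theorem 2.** Let $d\ge2$, $\mathbb EX=0$, $\mathbb E\|X\|^2<\infty$, with nonsingular covariance $\Gamma$. Let $h:[1,\infty)\to(0,\infty)$ be nonincreasing. Then a.s.
$$\liminf_{n\to\infty}\frac{\|G_n\|}{\sqrt n\,h(n)}=\begin{cases}\infty,&\sum_m h(2^m)^{d-1}<\infty,\\ 0,&\sum_m h(2^m)^{d-1}=\infty.\end{cases}$$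
Consequently the liminf of $\log\|G_n\|/\log n$ is then exactly $\frac12$, and $\|G_n\|\ge\sqrt n(\log n)^{-\beta}$ eventually a.s. if and only if $\beta>1/(d-1)$.

**Proposition 3.** If $X=\xi v$ with $v\neq\mathbf 0$ fixed, $\mathbb E\xi=0$ and $0<\mathbb E\xi^2<\infty$, then $\liminf_n\log\|G_n\|/\log n\le-\frac12$ a.s.

Theorem 2 shows that the exponent $\frac12$ in Theorem 1 cannot be improved, and that in Theorem 1(ii) with $k=d$ one cannot go below the power $\beta=1/(k-1)$ of the logarithm. No claim is made that the range $\beta>2/(k-1)$ is optimal without moments. Proposition 3 shows that the support hypothesis cannot be dropped.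

## The space $W$, and the case $\dim W\le1$

The hypothesis concerns lines through the origin, while $W$ records the directions in which steps differ from each other. Three examples in $\mathbb R^2$ separate the two notions. If $X$ is uniform on $\{\pm e_1,\pm e_2\}$, then $W=\mathbb R^2$. If $X$ is uniform on $\{\mathbf 0,e_1,e_2\}$, the walk has a drift, and still $W=\mathbb R^2$. If $X$ is uniform on $\{e_1,e_2\}$, the support is not on a line through the origin, but $W$ is the line spanned by $e_1-e_2$, so $k=1$. In the last example the two coordinates of $S_i$ add up to $i$, so those of $G_n$ add up to $\frac1n\sum_{i\le n} i=\frac{n+1}2$, and $G_n$ runs off linearly. This is the general picture for $k=1$.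

**Proof of Theorem 1(i).** Fix $x_0\in\operatorname{supp}X$; then $\operatorname{supp}X\subset x_0+W$. If $k=0$, then $\operatorname{supp}X=\{x_0\}$ lies in a one-dimensional subspace, which is excluded. If $k=1$, then $x_0\notin W$, since otherwise $\operatorname{supp}X\subset W$. Let $P_W$ be the orthogonal projection onto $W$ and put $v=x_0-P_Wx_0\ne\mathbf 0$. As $v\perp W$, we have $v\cdot X=v\cdot x_0=\|v\|^2$ a.s. Hence $v\cdot S_i=i\|v\|^2$ and $v\cdot G_n=\|v\|^2(n+1)/2$, so $\|G_n\|\ge\|v\|(n+1)/2$. $\square$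

**Reduction of part (ii).** Let $k\ge2$. Since $\|G_n\|\ge\|P_WG_n\|$, and $P_WG_n$ is the centre of mass process of the walk with steps $P_WX\in W\cong\mathbb R^k$, it suffices to prove (ii) for that walk. What nondegeneracy does it have? Let $X'$ be an independent copy of $X$. If $u\in W$ and $u\cdot(X-X')=0$ a.s., then $u\cdot X$ is a.s. constant, so $u\cdot x$ has the same value for all $x\in\operatorname{supp}X$. Thus $u\perp W$, and $u=\mathbf 0$. Hence in proving (ii) we may assume: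
$$d=k\ge2,\qquad D:=X-X'\ \text{ satisfies }\ \mathbb P(u\cdot D\neq0)>0\ \text{ for every }u\ne\mathbf 0.\tag{2}$$

## On a line: sign changes bring $G_n$ within $n^{-1/2+o(1)}$

Two identities are used throughout. Counting how often $X_i$ appears in $S_1,\dots,S_n$, and using $(n+1)G_{n+1}=nG_n+S_{n+1}$,
$$G_n=\sum_{i=1}^nu_iX_i,\quad u_i=\frac{n+1-i}n,\qquad\qquad G_{n+1}-G_n=\frac{S_n+X_{n+1}-G_n}{n+1}.\tag{3}$$
The weights $u_i$ run through $\frac1n,\frac2n,\dots,1$.

**Proof of Proposition 3.** Scaling by $\|v\|$ does not affect the liminf, so take $d=1$, $v=1$. Let $\sigma^2=\mathbb E\xi^2$. The variance of $G_n/\sqrt n$ is $\sigma^2n^{-3}\sum_{j\le n}j^2\to\sigma^2/3$. The Lindeberg condition holds because $|u_iX_i|\le|X_i|$: the relevant sum is at most $\mathbb E[\xi^2;|\xi|>\varepsilon\sqrt n]\to0$. So $G_n/\sqrt n\Rightarrow N(0,\sigma^2/3)$, and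
$$\mathbb P(G_n>\sqrt n\text{ infinitely often})\ge\limsup_n\mathbb P(G_n>\sqrt n)>0.$$
Altering finitely many $X_i$ changes $G_n$ by $O(1)$, so $\{\limsup G_n/\sqrt n\ge1\}$ is a tail event. It has positive probability, hence probability one by Kolmogorov's 0–1 law. In the same way $\liminf G_n/\sqrt n\le-1$ a.s. So $G$ is positive infinitely often and negative infinitely often, and there are infinitely many $n$ with $G_nG_{n+1}\le0$. For these, by (3),
$$\min(|G_n|,|G_{n+1}|)\le|G_{n+1}-G_n|\le\frac{|S_{n+1}|+|G_n|}{n+1}\le\frac{2\max_{j\le n+1}|S_j|}{n+1}\le n^{-1/2+o(1)}\quad\text{a.s.},$$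
the last step by the Hartman–Wintner law of the iterated logarithm. $\square$

On a line, then, the process must cross the origin, and it crosses in small steps. In the plane it can go around.

## Gaussian steps: the union bound and the slow motion of $G$

Take $X\sim N(\mathbf 0,I_d)$ with $d\ge2$. Then $G_n\sim N(\mathbf 0,\sigma_n^2I_d)$ with $\sigma_n^2=n^{-2}\sum_{j\le n}j^2=\frac{(n+1)(2n+1)}{6n}\ge\frac n3$. Bounding the density by its maximum,
$$\mathbb P(\|G_n\|\le r)\le C(r/\sqrt n)^d\qquad(r>0).$$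

The first thing to try is Borel–Cantelli over all $n$ with $r=n^{1/2-\varepsilon}$. The series $\sum_nn^{-\varepsilon d}$ converges only if $\varepsilon>1/d$, so this gives $\liminf\log\|G_n\|/\log n\ge\frac12-\frac1d$ and no more. The union bound is wasteful because $G$ moves slowly: by (3) its increments near time $N$ are of size $\sqrt N/N=N^{-1/2}$. A visit to the ball of radius $r$ should therefore last about $r\sqrt N$ steps, and a block $[N,2N]$ contains only about $N/(r\sqrt N)=\sqrt N/r$ separate chances. With $h=r/\sqrt N$ the block probability should be about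
$$\frac1h\cdot h^d=h^{d-1}.$$
Taking $h=(\log N)^{-\beta}$ and $N=2^m$, this is summable exactly when $\beta(d-1)>1$, as in Theorem 2. For $d=1$ it gives nothing, in agreement with Proposition 3.

To make "a visit lasts long" into an inequality we do not fix a visit length. We charge each time $n$ at which $G_n$ is near the origin for the distance travelled there.

**Lemma 4 (path inequality).** For $r>0$ and $B_n:=\{\|G_n\|\le2r\}$,
$$\mathbb P\Big(\min_{N\le n\le2N}\|G_n\|\le r\Big)\le\sum_{n=N}^{3N}\mathbb E\Big[\mathbf 1_{B_n}\Big(\tfrac3N+\min\big(1,\tfrac{\|S_n\|}{rN}\big)+\min\big(1,\tfrac{\|X_{n+1}\|}{rN}\big)\Big)\Big].\tag{4}$$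

*Proof.* On the event on the left let $\tau$ be the first $n\in[N,2N]$ with $\|G_n\|\le r$. There are two possibilities. If $\|G_n\|\le2r$ for all $\tau\le n\le3N$, then at least $N$ of the events $B_n$ occur, and $\frac1N\sum_{n=N}^{3N}\mathbf 1_{B_n}\ge1$. Otherwise let $\sigma\le3N$ be the first $n>\tau$ with $\|G_n\|>2r$. Then $r<\|G_\sigma-G_\tau\|\le\sum_{n=\tau}^{\sigma-1}\|G_{n+1}-G_n\|$, and $B_n$ occurs for $\tau\le n<\sigma$, so
$$\sum_{n=\tau}^{\sigma-1}\mathbf 1_{B_n}\min\big(1,\|G_{n+1}-G_n\|/r\big)\ge1$$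
(if some term equals $1$ this is clear, and otherwise the truncation does nothing). In both cases
$$\sum_{n=N}^{3N}\mathbf 1_{B_n}\big(\tfrac1N+\min(1,\|G_{n+1}-G_n\|/r)\big)\ge1.$$
Take expectations. Finally, by (3), on $B_n$ we have $\|G_{n+1}-G_n\|/r\le\frac{\|S_n\|}{rN}+\frac{\|X_{n+1}\|}{rN}+\frac2N$, and $\min(1,x+y+z)\le\min(1,x)+\min(1,y)+z$ for $x,y,z\ge0$. $\square$

We also need a way to bound the probability of a small ball by a characteristic function.

**Lemma 5 (Esseen's inequality).** For a random vector $Y$ in $\mathbb R^p$ with characteristic function $\varphi_Y$, and $r>0$,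
$$\sup_x\mathbb P(\|Y-x\|\le r)\le C_pr^p\int_{\|t\|\le1/r}|\varphi_Y(t)|\,dt.\tag{5}$$

*Proof.* Let
$$f(s)=\Big(\frac{\sin(s/2)}{s/2}\Big)^2=\int_{-1}^1(1-|\tau|)e^{i\tau s}d\tau,\qquad K(y)=\prod_{j=1}^pf(y_j/\sqrt p)=\int k(\tau)e^{i\tau\cdot y}d\tau,$$
where $k(\tau)=\prod_j\sqrt p\,(1-\sqrt p|\tau_j|)_+$. Thus $k\ge0$ is continuous and bounded, $k(\mathbf 0)>0$, and $k$ vanishes outside $\|\tau\|\le1$. Moreover $0\le K\le1$, and $K\ge f(1)^p=:c_p>0$ on $\|y\|\le1$. Hence
$$\mathbb P(\|Y-x\|\le r)\le c_p^{-1}\mathbb EK\Big(\frac{Y-x}r\Big)=c_p^{-1}\int k(\tau)e^{-i\tau\cdot x/r}\varphi_Y(\tau/r)\,d\tau\le C\int_{\|\tau\|\le1}|\varphi_Y(\tau/r)|\,d\tau,$$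
and $\tau=rt$ gives (5). $\square$

For $\lambda\ge1$, applying (5) with radius $\lambda r$ and enlarging the domain of integration gives $\mathbb P(\|Y-x\|\le\lambda r)\le C_p\lambda^pr^p\int_{\|t\|\le1/r}|\varphi_Y|$. The kernels $K$ and $k$ will return in the last section.

From now on $C,c>0$ are constants that depend only on the law of $X$ (and $d$) and may change from line to line. We write $\varphi$ for the characteristic function of $X$ and use, with $D=X-X'$,
$$|\varphi(s)|^2=\mathbb E\cos(s\cdot D),\qquad|\varphi(s)|^2\le\exp\big(-\mathbb E(1-\cos(s\cdot D))\big).\tag{6}$$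

## Finite variance: the convergence half of Theorem 2

Let $\mathbb EX=0$, $\mathbb E\|X\|^2<\infty$, $\Gamma$ nonsingular. The next lemma also holds for $d=1$.

**Lemma 6.** There are $s_0\in(0,1]$ and $c>0$ with $|\varphi(s)|\le e^{-c\|s\|^2}$ for $\|s\|\le s_0$. With $r_*:=2/s_0$, for all $n\ge1$ and $r\ge r_*$,
$$|\varphi_{G_n}(t)|\le e^{-cn\|t\|^2}\ \ (\|t\|\le s_0),\qquad\sup_x\mathbb P(\|G_n-x\|\le r)\le C(r/\sqrt n)^d.\tag{7}$$

*Proof.* Since $1-\cos y\ge2y^2/\pi^2$ for $|y|\le\pi$, for $\|s\|\le\pi/M$ we have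
$$1-|\varphi(s)|^2\ge\tfrac2{\pi^2}\mathbb E[(s\cdot D)^2;\|D\|\le M].$$
As $M\to\infty$ the matrix $\mathbb E[DD^\top;\|D\|\le M]$ tends to $2\Gamma$, so for some fixed large $M\ge\pi$ the right side is at least $c\|s\|^2$; take $s_0=\pi/M$. Next, $|\varphi_{G_n}(t)|=\prod_{j=1}^n|\varphi(\frac jnt)|\le\exp(-c\|t\|^2n^{-2}\sum_{j\le n} j^2)$ and $\sum_{j\le n}j^2\ge n^3/3$. Finally use (5) and $\int e^{-cn\|t\|^2}dt=Cn^{-d/2}$. $\square$

**Lemma 7.** Let $d\ge2$. For $N\ge2$ and $r_*\le r\le\sqrt N$, $\ \mathbb P(\min_{N\le n\le2N}\|G_n\|\le r)\le C(r/\sqrt N)^{d-1}$.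

*Proof.* Let $h_*=r/\sqrt N\le1$, $n\in[N,3N]$ and $q=\lfloor n/2\rfloor$. The aim is to bound $\mathbb E[\|S_n\|\mathbf 1_{B_n}]$ as if $S_n$ and $B_n$ were independent. We split the walk in the middle, since either half alone spreads $G_n$ enough.

Given $X_1,\dots,X_q$, the vector $G_n$ is a constant plus $\sum_{i>q}u_iX_i$, which is distributed as $\frac{n-q}nG_{n-q}$. Since $\frac n{n-q}\le2$, (7) with radius $4r$ bounds the conditional probability of $B_n$ by $C(r/\sqrt{n-q})^d\le Ch_*^d$. Given $X_{q+1},\dots,X_n$, the rest is $\sum_{i\le q}u_iX_i$ with $u_i\in[\frac12,1]$. Its characteristic function is at most $e^{-cq\|t\|^2/4}$ in modulus for $\|t\|\le s_0$, and (5) again gives $Ch_*^d$. Therefore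
$$\mathbb E[\|S_n\|\mathbf 1_{B_n}]\le\mathbb E[\|S_q\|\mathbf 1_{B_n}]+\mathbb E[\|S_n-S_q\|\mathbf 1_{B_n}]\le Ch_*^d\big(\mathbb E\|S_q\|+\mathbb E\|S_n-S_q\|\big)\le C\sqrt n\,h_*^d\le Crh_*^{d-1}.$$
Also $\mathbb E[\|X_{n+1}\|\mathbf 1_{B_n}]=\mathbb E\|X\|\,\mathbb P(B_n)\le Ch_*^d$. Insert these in (4), which has at most $3N$ terms: the total is at most $CN\big(\frac{h_*^d}N+\frac{rh_*^{d-1}+h_*^d}{rN}\big)\le Ch_*^{d-1}$. $\square$

**Proof of Theorem 2, convergence half.** If $\sum_mh(2^m)^{d-1}<\infty$ then $h\to0$. Fix $Q\ge1$ and apply Lemma 7 with $N=2^m$ and $r_m=\max(r_*,\sqrt2\,Q2^{m/2}h(2^m))$, which is at most $\sqrt N$ for large $m$. The probabilities are at most $C(2^{-m(d-1)/2}+h(2^m)^{d-1})$, with $C$ depending also on $Q$; they are summable. For $2^m\le n\le2^{m+1}$ we have $\sqrt n\,h(n)\le\sqrt2\,2^{m/2}h(2^m)$. So by Borel–Cantelli, a.s. $\|G_n\|\ge Q\sqrt n\,h(n)$ eventually. As $Q$ is arbitrary, the liminf is $\infty$. $\square$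

The divergence half is proved in the last section.

## A Cauchy coordinate: the speed bound fails, and what compensates

Now drop the moments. The proof of Lemma 7 used $\mathbb E\|S_n\|\le C\sqrt n$. Test it on $X=(\xi,\zeta)$ in $\mathbb R^2$ with $\xi$ standard Cauchy, $\zeta=\pm1$ with probability $\frac12$ each, independent. Here $\mathbb E\|S_n\|=\infty$. Even forgetting the expectation, $S_n^{(1)}$ is Cauchy with scale $n$, so $G$ moves by steps of order $1$, not $N^{-1/2}$. If we combine a speed term $\frac{\|S_n\|}{rN}\approx\frac1r$ with the bound $\mathbb P(B_n)\le Ch^2$, then (4) gives about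
$$N\cdot\frac1r\cdot h^2=\sqrt N\,h\ge1\qquad(r\ge1),$$
which is useless.

But $Ch^2$ is far from the truth here. By (3), $G_n^{(1)}$ is Cauchy with scale $\sum_iu_i=\frac{n+1}2$, so its density is at most $\frac2{\pi(n+1)}$ and $\mathbb P(|G_n^{(1)}|\le2r)\le\frac{8r}{\pi(n+1)}$. The second coordinate contributes $Ch$ by (7) with $d=1$. Hence $\mathbb P(B_n)\le C\frac rNh$, and pretending independence of speed and position we get $N\cdot\frac1r\cdot\frac rNh=h=h^{d-1}$, as desired.

This is the mechanism of the general proof. If the walk moves fast at scale $a\gg\sqrt n$, then in at least one direction it is also spread over the scale $a$, and this gains a factor $r/a$ in $\mathbb P(B_n)$ in place of one factor $h$. We aim, up to logarithms, for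
$$\mathbb P(B_n)\lesssim h^{d-1}\,\frac ra\quad\text{and}\quad\|S_n\|\lesssim a\ \text{ on }B_n,\qquad\text{so that}\quad\frac a{rN}\cdot h^{d-1}\frac ra=\frac{h^{d-1}}N.$$
Three points need care: the right definition of $a$ and the proof of the first bound; the centring of $S_n$, which has no mean to subtract; and single huge jumps, which no scale $a$ controls. Each gets its own tool below. From here until (1) is proved, assume (2).

## The characteristic function of $G_n$ without moments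

Let
$$c_0:=\inf_{\|u\|=1}\mathbb E\min(1,(u\cdot D)^2)>0.$$
The infimum is positive because the function is continuous in $u$ by dominated convergence, positive by (2), and the sphere is compact. For $r\ge1$ and $t\in\mathbb R^d$ put
$$\psi(t)=\psi_{n,r}(t):=n\,\mathbb E\big[\min(1,(t\cdot D)^2);\|D\|\le nr\big].$$
For example, if $\|D\|\le M\le n$ a.s. and $\|t\|\le1/M$, then $\psi(t)=n\,\mathbb E(t\cdot D)^2$, a multiple of the variance of $t\cdot S_n$. In general $\psi$ is a truncated substitute that always exists.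

**Lemma 8.** Let $r\ge1$ and $c_1=\frac2{3\pi^2}$. For $\|t\|\le1/r$,
$$|\varphi_{G_n}(t)|\le e^{-\frac{c_1}2\psi(t)},\qquad\text{and}\qquad\psi(t)\ge\tfrac{c_0}2n\|t\|^2\ \text{ if }n\ge n_0.\tag{8}$$
Consequently, for $n\ge n_0$, $r\ge1$,
$$\mathbb P(\|G_n\|\le2r)\le C\Big(\frac r{\sqrt n}\Big)^d,\qquad\sup_{x\ne\mathbf 0}\mathbb P(\operatorname{dist}(G_n,\mathbb Rx)\le3r)\le C\Big(\frac r{\sqrt n}\Big)^{d-1}.\tag{9}$$

*Proof.* By (6), $|\varphi_{G_n}(t)|^2=\prod_{j=1}^n|\varphi(\frac jnt)|^2\le\exp\big(-\mathbb E\sum_{j=1}^n(1-\cos\frac{j\,t\cdot D}n)\big)$. If $\|D\|\le nr$ then $|t\cdot D|\le n$, and the terms with $\|D\|>nr$ may be discarded because they are nonnegative. So the first claim follows from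
$$\sum_{j=1}^n\big(1-\cos(jx/n)\big)\ge c_1n\min(1,x^2)\qquad(|x|\le\pi n).$$
If $|x|\le\pi$, use $1-\cos y\ge2y^2/\pi^2$ for $|y|\le\pi$ and $\sum_{j\le n} j^2\ge n^3/3$: the sum is at least $\frac2{\pi^2}\cdot\frac{x^2}{n^2}\cdot\frac{n^3}3=c_1nx^2$. If $\pi\le|x|\le\pi n$, put $\theta=|x|/n\in[\pi/n,\pi]$. Since $\sin(\theta/2)\ge\theta/\pi$,
$$\sum_{j=1}^n\cos j\theta=\frac{\sin((n+\frac12)\theta)}{2\sin(\theta/2)}-\frac12\le\frac\pi{2\theta}\le\frac n2,$$
so the sum in question is at least $\frac n2\ge c_1n$.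

For the second claim we may take $t\ne\mathbf 0$; write $\hat t=t/\|t\|$. As $\|t\|\le1$, $\min(1,(t\cdot D)^2)\ge\|t\|^2\min(1,(\hat t\cdot D)^2)$, and as $r\ge1$,
$$\psi(t)\ge n\|t\|^2\,\mathbb E[\min(1,(\hat t\cdot D)^2);\|D\|\le n]\ge n\|t\|^2\big(c_0-\mathbb P(\|D\|>n)\big)\ge\tfrac{c_0}2n\|t\|^2$$
for $n\ge n_0$. So $|\varphi_{G_n}(t)|\le e^{-cn\|t\|^2}$ for $\|t\|\le1/r$. The first part of (9) is (5) in $\mathbb R^d$. The second is (5) in the $(d-1)$-dimensional space $x^\perp$ for the projection of $G_n$ onto $x^\perp$, whose characteristic function at $t\in x^\perp$ is $\varphi_{G_n}(t)$. $\square$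

## One huge jump must sit at the right place

Suppose one step is huge, $X_i=x$. If we only use that the other steps give a concentration bound $Ch^d$, then summing over $i$ the contribution of such steps to $\mathbb P(B_n)$ is of order $h^d\cdot n\mathbb P(\|X\|\text{ huge})$. We want $\frac{h^{d-1}}N$ in place of $h^d$, and $h\ge N^{-1/2}$, so this is too large by a factor at least $\sqrt N$. The missing observation concerns the index $i$. In $G_n$ the step enters as $u_ix$, and as $i$ varies these vectors are spaced by $\|x\|/n$ along a line. If $\|x\|\ge nr$, only boundedly many positions $i$ can bring $G_n$ into the ball, and none can unless the rest of the sum is close to the line $\mathbb Rx$.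

**Lemma 9 (one-jump inequality).** Choose $C_1\ge1$ with $\mathbb P(\|X\|\le C_1)\ge\frac12$, put $r_0:=C_1$, and let $r\ge r_0$, $n\ge n_0$. For measurable $g\ge0$ with $g(\mathbf 0)=0$,
$$\sum_{i=1}^n\mathbb E[g(X_i)\mathbf 1_{B_n}]\le C\Big(\frac r{\sqrt n}\Big)^{d-1}\mathbb E\Big[g(X)\Big(1+\frac{nr}{\|X\|}\Big)\Big],\tag{10}$$
where the expression in the last expectation is read as $0$ if $X=\mathbf 0$.

*Proof.* Let $G^{(i)}=G_n-u_iX_i$, which is independent of $X_i$, let $X_i''$ be a further independent copy of $X$, and let $G^{[i]}=G^{(i)}+u_iX_i''$, which has the law of $G_n$. Fix $x\ne\mathbf 0$. Since $u_i\le1$ and $C_1\le r$,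
$$\tfrac12\mathbb P(\|u_ix+G^{(i)}\|\le2r)\le\mathbb P\big(\|X_i''\|\le C_1,\ \|u_ix+G^{(i)}\|\le2r\big)\le\mathbb P(\|u_ix+G^{[i]}\|\le3r)=\mathbb P(\|u_ix+G_n\|\le3r).$$
The point is that on the right the same vector $G_n$ serves for all $i$, so the sum over $i$ is an expected count:
$$\sum_{i=1}^n\mathbb P(\|u_ix+G_n\|\le3r)=\mathbb E\,\#\{i:\|u_ix+G_n\|\le3r\}.$$
The real numbers $u$ with $\|ux+G_n\|\le3r$ form an interval of length at most $6r/\|x\|$, which is empty unless $\operatorname{dist}(G_n,\mathbb Rx)\le3r$. The $u_i$ are $\frac1n$-spaced. So the count is at most $(1+6nr/\|x\|)\mathbf 1\{\operatorname{dist}(G_n,\mathbb Rx)\le3r\}$, and by (9)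
$$\sum_{i=1}^n\mathbb P(\|u_ix+G^{(i)}\|\le2r)\le C\Big(\frac r{\sqrt n}\Big)^{d-1}\Big(1+\frac{nr}{\|x\|}\Big).$$
Multiply by $g(x)$ and integrate over the law of $X$; since $X_i$ is independent of $G^{(i)}$, this is (10). $\square$

## The block estimate (1): many huge jumps

Fix $A\ge\max\{d+2,\ 8d(d+2)/c_1\}$. Let $N\ge N_0$ (large), $r_0\le r\le\sqrt N$, $n\in[N,3N]$, and put
$$h:=\frac r{\sqrt N}\in[N^{-1/2},1],\qquad L:=\log n\le2\log N.$$
Then $r/\sqrt n\le h$, and $n^{-(d+2)}\le N^{-(d+1)/2}\le h^{d-1}/N$, so errors of size $n^{-(d+2)}$ are harmless. Denote by $\mathcal E_n$ the $n$-th term in (4). The goal is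
$$\mathcal E_n=\mathbb E\Big[\mathbf 1_{B_n}\Big(\tfrac3N+\min\big(1,\tfrac{\|S_n\|}{rN}\big)+\min\big(1,\tfrac{\|X_{n+1}\|}{rN}\big)\Big)\Big]\le\frac{Ch^{d-1}\log N}N.\tag{11}$$
Summing over the $2N+1$ values of $n$ in (4) then gives (1). The proof splits according to how many steps of size $nr/2$ one expects.

**Case I: $n\,\mathbb P(\|X\|>nr/2)\ge AL$.** There is almost surely some huge step, and Lemma 9 alone suffices; we only have to avoid counting too many of them. Mark each $i\le n$ with $\|X_i\|>nr/2$ independently with a probability $\theta\in(0,1]$ chosen so that $n\theta\,\mathbb P(\|X\|>nr/2)=AL$. Each $i$ is marked with probability $AL/n$, so no $i$ is marked with probability $(1-AL/n)^n\le e^{-AL}=n^{-A}$. Put $g(x)=\theta\mathbf 1\{\|x\|>nr/2\}$. Then $\mathbb P(B_n,\ i\text{ marked})=\mathbb E[g(X_i)\mathbf 1_{B_n}]$, and where $g\neq0$ we have $1+nr/\|x\|\le3$. By (10),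
$$\mathbb P(B_n)\le n^{-A}+\sum_{i=1}^n\mathbb E[g(X_i)\mathbf 1_{B_n}]\le n^{-A}+Ch^{d-1}\cdot3\,\frac{AL}n\le\frac{Ch^{d-1}L}N.$$
Since $\mathcal E_n\le(\frac3N+2)\mathbb P(B_n)\le5\,\mathbb P(B_n)$, (11) holds.

## The scale $a$ at which speed and concentration balance

**Case II: $n\,\mathbb P(\|X\|>nr/2)<AL$.** Put
$$\Lambda(a)=n\,\mathbb E\big[\min(1,\|D\|^2/a^2);\|D\|\le nr\big],\qquad a>0.$$
This is continuous and nonincreasing, with $\Lambda(a)\to0$ as $a\to\infty$. Moreover $\Lambda(4C_1)\ge n\,\mathbb E[\min(1,\|D\|^2/(16C_1^2));\|D\|\le n]\ge cn>AL$ for $N\ge N_0$. So there is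
$$a\ge4C_1\quad\text{with}\quad\Lambda(a)=AL,\qquad\text{and we put}\quad b:=\min(a,nr).\tag{12}$$

Two examples show what $a$ is. If $D$ is bounded then, for large $n$, $\Lambda(a)=n\mathbb E\|D\|^2/a^2$ at the solution, so $a=\sqrt{n\mathbb E\|D\|^2/(AL)}$, that is, $a\sqrt L$ is of order $\sqrt n$. In the Cauchy example $\mathbb P(\|D\|>y)\le C/y$ and $\mathbb P(\frac y2\le\|D\|\le y)\ge c/y$ for $y\ge y_0$, with $y_0$ constant. Hence for $y_0\le a\le nr$ the value $\Lambda(a)$ lies between $cn/a$ and $Cn/a$, and for large $n$ the scale $a$ is of order $n/L$. (For the upper bound, $\mathbb E[\|D\|^2;\|D\|\le a]\le\int_0^a2y\,\mathbb P(\|D\|>y)\,dy\le Ca$.) So $a$ is, up to a power of $L$, the scale of the walk in its fastest direction.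

**Step (a): jumps beyond $b$ are rare.** We show
$$n\,\mathbb P(\|X\|>b/2)\le36AL.\tag{13}$$
If $b=nr$, this is the case assumption. If $b=a\le nr$, note $a/2-C_1\ge a/4$. If $\|X\|>a/2$ and $\|X'\|\le C_1$ then $\|D\|>a/4$, so $\frac12\mathbb P(\|X\|>a/2)\le\mathbb P(\|D\|>a/4)$. Here $n\mathbb P(a/4<\|D\|\le nr)\le16\Lambda(a)=16AL$, because the integrand in $\Lambda$ is at least $\frac1{16}$ there, and $n\mathbb P(\|D\|>nr)\le2n\mathbb P(\|X\|>nr/2)<2AL$. Adding up and doubling gives (13).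

**Step (b): concentration at scale $a$ in one direction.** We show
$$\mathbb P(B_n)\le Ch^{d-1}\frac r{a\sqrt L}+Cn^{-(d+2)}.\tag{14}$$
The bound $|\varphi_{G_n}|\le e^{-\frac{c_1}2\psi}$ has to be integrated over $\|t\|\le1/r$. Since $\psi$ is large at distance $1/a$ in some direction $e$, its sublevel sets must be thin in that direction; this is the extra gain.

*The direction.* Since $\min(1,\|D\|^2/a^2)\le\sum_j\min(1,(e_j\cdot D)^2/a^2)$, we have $AL=\Lambda(a)\le\sum_j\psi(e_j/a)$. So some coordinate vector $e$ has $\psi(e/a)\ge AL/d$. For $|s|\le1$ and $y\ge0$ we have $\min(1,s^2y)\ge s^2\min(1,y)$, and $\min(1,s^2y)$ is nondecreasing in $|s|$. Hence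
$$\psi(\tau e)\ge(\tau a)^2\tfrac{AL}d\quad(|\tau|\le1/a),\qquad\psi(\tau e)\ge\tfrac{AL}d\quad(|\tau|\ge1/a).$$

*The sublevel sets.* Let $E_K=\{\|t\|\le1/r:\psi(t)\le K\}$ and $K^*:=AL/(4d)$. Let $K<K^*$. The inequality $\min(1,(x+y)^2)\le2\min(1,x^2)+2\min(1,y^2)$ gives $\psi(t+t')\le2\psi(t)+2\psi(t')$, and $\psi$ is even. So if $t$ and $t+\tau e$ both lie in $E_K$, then $\psi(\tau e)\le4K<AL/d$. Hence $|\tau|<1/a$, and then $(\tau a)^2AL/d\le4K$. So every slice of $E_K$ parallel to $e$ lies in an interval of length at most $\frac2a\sqrt{dK/(AL)}$. On the other hand (8) gives $E_K\subset\{\|t\|\le(2K/(c_0n))^{1/2}\}$. By Fubini,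
$$|E_K|\le C\Big(\frac Kn\Big)^{(d-1)/2}\cdot\frac{\sqrt K}{a\sqrt L}=\frac{CK^{d/2}n^{-(d-1)/2}}{a\sqrt L}\qquad(K<K^*).$$
For $K\ge K^*$ use $|E_K|\le Cr^{-d}$.

*The integral.* With $\kappa=c_1/2$, the layer-cake formula gives
$$\int_{\|t\|\le1/r}e^{-\kappa\psi(t)}dt=\int_0^\infty\kappa e^{-\kappa K}|E_K|\,dK\le\frac{Cn^{-(d-1)/2}}{a\sqrt L}+Cr^{-d}e^{-\kappa K^*},\qquad e^{-\kappa K^*}=n^{-c_1A/(8d)}\le n^{-(d+2)}.$$
Multiply by $Cr^d$ as in (5), with radius $2r$, and use (8) and $r/\sqrt n\le h$: this is (14).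

In the Cauchy example (14) reads $Ch\frac rn\sqrt L$ up to the error term, which is the true order up to $\sqrt L$. For bounded steps it reads $Ch^d$.

**Step (c): on $B_n$ the vector $S_n$ is a symmetric sum plus rare jumps.** There is no mean to subtract, and the walk may have a drift. But $G_n$ itself can be subtracted, since on $B_n$ it is small. Choose the multiple that makes the weights antisymmetric:
$$T_n:=S_n-\frac{2n}{n+1}G_n=\sum_{i=1}^nv_iX_i,\qquad v_i=1-\frac{2(n+1-i)}{n+1}=\frac{2i-n-1}{n+1}=-v_{n+1-i}.\tag{15}$$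
Pairing $i$ with $n+1-i$ (for odd $n$ the middle weight is zero),
$$T_n=\sum_{i\le n/2}v_{n+1-i}D_i,\qquad D_i:=X_{n+1-i}-X_i,\qquad0\le v_{n+1-i}\le1,$$
where the $D_i$ are i.i.d. with the symmetric law of $D$. Write $T_n=T^\le+T^>$ according to $\|D_i\|\le b$ or $\|D_i\|>b$. On $B_n$, $\|S_n\|\le4r+\|T^\le\|+\|T^>\|$.

If $\|D_i\|>b$, then the larger of $\|X_i\|,\|X_{n+1-i}\|$ exceeds $b/2$, and $\|D_i\|$ is at most twice it. So
$$\|T^>\|\le\sum_{i=1}^n2\|X_i\|\mathbf 1\{\|X_i\|>b/2\}.\tag{16}$$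

For $T^\le$ recall Bernstein's inequality: if $Y_i$ are independent, centred, $|Y_i|\le M$, with total variance at most $V$, then $\mathbb P(|\sum Y_i|\ge x)\le2\exp\big(-\frac{x^2}{2(V+Mx/3)}\big)$. Each coordinate of $T^\le$ is a sum of independent variables, centred by symmetry and bounded by $b\le a$. The total variance is at most $n\mathbb E[\|D\|^2;\|D\|\le b]\le a^2\Lambda(a)=a^2AL$, since on $\|D\|\le b$ we have $\|D\|\le nr$ and $\|D\|^2=a^2\min(1,\|D\|^2/a^2)$. With $x_0=4AaL$ the tail is at most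
$$2\exp\Big(-\frac{16A^2L^2}{2(A+\frac43A)L}\Big)=2\exp\big(-\tfrac{24}7AL\big)\le2n^{-3A},\qquad\text{so}\qquad\mathbb P(\|T^\le\|>\sqrt d\,x_0)\le2d\,n^{-3A}.\tag{17}$$

**Step (d): the terms of $\mathcal E_n$.** On $B_n$ the truncation splits as in Lemma 4:
$$\min\big(1,\tfrac{\|S_n\|}{rN}\big)\le\tfrac4N+\min\big(1,\tfrac{\|T^\le\|}{rN}\big)+\min\big(1,\tfrac{\|T^>\|}{rN}\big).$$

*The terms $\frac3N$ and $\frac4N$.* By (9) they contribute at most $\frac7N\mathbb P(B_n)\le Ch^d/N$.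

*The term with $T^\le$.* This is where the balance occurs. By (17) and (14), and since $\min(1,\cdot)\le1$ for the error term of (14),
$$\mathbb E\Big[\mathbf 1_{B_n}\min\big(1,\tfrac{\|T^\le\|}{rN}\big)\Big]\le2dn^{-3A}+\min\Big(1,\frac{\sqrt d\,x_0}{rN}\Big)\mathbb P(B_n)\le\frac{CaL}{rN}\cdot h^{d-1}\frac r{a\sqrt L}+Cn^{-(d+2)}\le\frac{Ch^{d-1}\sqrt L}N+\frac{Ch^{d-1}}N.$$

*The term with $T^>$.* Put $g(x)=\min(1,\frac{2\|x\|}{rN})\mathbf 1\{\|x\|>b/2\}$. Bounding $g$ once by the indicator and once by $\frac{2\|x\|}{rN}$ times the indicator, $g(x)(1+\frac{nr}{\|x\|})\le(1+\frac{2n}N)\mathbf 1\{\|x\|>b/2\}\le7\cdot\mathbf 1\{\|x\|>b/2\}$. By (16), (10) and (13),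
$$\mathbb E\Big[\mathbf 1_{B_n}\min\big(1,\tfrac{\|T^>\|}{rN}\big)\Big]\le\sum_{i=1}^n\mathbb E[g(X_i)\mathbf 1_{B_n}]\le Ch^{d-1}\,\mathbb P(\|X\|>b/2)\le\frac{Ch^{d-1}L}N.$$

*The term with $X_{n+1}$.* This step is independent of $B_n$, so the term is at most $\big(\mathbb P(\|X\|>\frac b2)+\frac b{2rN}\big)\mathbb P(B_n)$. By (13) and (9) the first part is at most $CLh^d/N$. For the second, $b\le a$ and $\frac b{2rN}\le\frac{nr}{2rN}\le\frac32$, so (14) gives at most $\frac{Ch^{d-1}}{N\sqrt L}+Cn^{-(d+2)}$.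

Since $h\le1$, $L\le2\log N$ and $n^{-(d+2)}\le h^{d-1}/N$, (11) holds. This proves (1). $\square$

**From blocks to almost sure statements.** Let $\beta>2/(d-1)$, with $d=k$ after the reduction, and choose $\beta'\in(2/(d-1),\beta)$. Apply (1) with $N=2^m$ and $r=2^{m/2}(\log2^m)^{-\beta'}$, which lies in $[r_0,\sqrt N]$ for large $m$. The probabilities are at most $C'm^{1-\beta'(d-1)}$, and the exponent is less than $-1$, so they are summable. By Borel–Cantelli, a.s. for all large $m$ and $2^m\le n\le2^{m+1}$,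
$$\|G_n\|>2^{m/2}(\log2^m)^{-\beta'}\ge\tfrac1{\sqrt2}\,n^{1/2}(\log n)^{-\beta'}\ge n^{1/2}(\log n)^{-\beta}.$$
Thus $\log\|G_n\|/\log n\ge\frac12-\beta\frac{\log\log n}{\log n}$ eventually, and the liminf is at least $\frac12$. In case (i) it is at least $1$. Theorem 1 is proved. $\blacksquare$

## Finite variance: the divergence half of Theorem 2

Here $d\ge2$, $\mathbb EX=0$, $\mathbb E\|X\|^2<\infty$, $\Gamma$ is nonsingular, and $\sum_mh(2^m)^{d-1}=\infty$. The plan is a second-moment argument on checkpoints spaced by the length $h_mN$ of one visit, followed by a 0–1 law. Lemma 6 supplies $s_0$ and $r_*=2/s_0$.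

**Step 1: choice of blocks and checkpoints.** Replacing $h$ by $\min(h,1)$ keeps the series divergent and makes the claim stronger, so assume $h\le1$. Discard all $m$ with $h(2^{m+1})^{d-1}<m^{-2}$, which removes a convergent part of the series. Then keep a parity class on which the remaining series still diverges. This gives an infinite set $\mathcal M$ of integers of equal parity with
$$\sum_{m\in\mathcal M}h(2^{m+1})^{d-1}=\infty,\qquad h(2^{m+1})\ge m^{-2/(d-1)}\ge m^{-2}\quad(m\in\mathcal M).$$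
Fix $\eta\in(0,\frac14]$. For $m\in\mathcal M$ let $N=2^m$, $h_m=\eta h(2^{m+1})\le\frac14$, $r_m=h_m\sqrt N$, $I_m=\lfloor\frac1{2h_m}\rfloor\ge\frac1{4h_m}$, and
$$n_{m,i}=N+i\lceil h_mN\rceil\quad(1\le i\le I_m),\qquad Z_m=\sum_{i=1}^{I_m}\mathbf 1\{\|G_{n_{m,i}}\|\le r_m\}.$$
As $h_m\ge\eta m^{-2}$, we have $r_m\to\infty$, and $n_{m,i}\le N+\frac N2+\frac1{2h_m}\le2N$ for large $m$. Below, $m\ge m_1$ is large and the constants do not depend on $m$.

**Step 2: $c\,h_m^{d-1}\le\mathbb EZ_m\le C\,h_m^{d-1}$.** The upper bound is (7) summed over $I_m$ checkpoints. The lower bound follows once we show: for some $\rho_0,n_1$ and all $n\ge n_1$, $r\in[\rho_0,\sqrt n]$,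
$$\mathbb P(\|G_n\|\le r)\ge c(r/\sqrt n)^d.\tag{18}$$
Indeed at $n=n_{m,i}\in[N,2N]$ this gives at least $c(h_m/\sqrt2)^d$ per checkpoint.

To prove (18), let $K,k$ be as in Lemma 5 with $p=d$, let $1/s_0\le\rho\le\sqrt n$ and $\kappa=\rho/\sqrt n\le1$. Substituting $\tau=\kappa s$,
$$\mathbb EK(G_n/\rho)=\int k(\tau)\varphi_{G_n}(\tau/\rho)\,d\tau=\kappa^d\int k(\kappa s)\,\varphi_{G_n}(s/\sqrt n)\,ds,$$
where $k(\kappa s)=0$ unless $\|s\|\le1/\kappa\le s_0\sqrt n$. By the Lindeberg central limit theorem, applied as in the proof of Proposition 3 with $n^{-3}\sum_{j\le n}j^2\to\frac13$, $\varphi_{G_n}(s/\sqrt n)\to e^{-s^\top\Gamma s/6}$. By (7), $|\varphi_{G_n}(s/\sqrt n)|\le e^{-c\|s\|^2}$ for $\|s\|\le s_0\sqrt n$. Hence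
$$\Big|\int k(\kappa s)\big(\varphi_{G_n}(s/\sqrt n)-e^{-s^\top\Gamma s/6}\big)ds\Big|\le\sup k\int_{\|s\|\le s_0\sqrt n}\big|\varphi_{G_n}(s/\sqrt n)-e^{-s^\top\Gamma s/6}\big|ds\to0$$
by dominated convergence, uniformly in $\rho$. Moreover $\int k(\kappa s)e^{-s^\top\Gamma s/6}ds\ge c>0$ for all $\kappa\in(0,1]$: if $k\ge\frac12k(\mathbf 0)$ on $\|\tau\|\le\delta$, then $k(\kappa s)\ge\frac12k(\mathbf 0)$ for $\|s\|\le\delta$. So $\mathbb EK(G_n/\rho)\ge c\kappa^d$ for $n\ge n_1$.

It remains to pass from $K$ to a ball. Since $f(y/\sqrt d)\le C/(1+y^2)$, and $1+z^2\le3(1+y^2)$ for $y\in[z,z+1)$, we have $\sup_{z+[0,1)^d}K\le C\prod_j(1+z_j^2)^{-1}$ for $z\in\mathbb Z^d$. By (7) with radius $\sqrt d\,\rho$, for $\rho\ge r_*$, each cube $\rho(z+[0,1)^d)$ contains $G_n$ with probability at most $C\kappa^d$. So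
$$\mathbb E[K(G_n/\rho);\|G_n\|>Q\rho]\le C\kappa^d\sum_{z\in\mathbb Z^d,\ \|z\|\ge Q-\sqrt d}\ \prod_j(1+z_j^2)^{-1}\le\tfrac c2\kappa^d$$
for a suitable constant $Q\ge1$, because the full series converges. As $K\le1$, $\mathbb P(\|G_n\|\le Q\rho)\ge\frac c2\kappa^d$. Put $\rho=r/Q$ and $\rho_0=Qr_*$ to get (18).

**Step 3: within a block, $\mathbb E[Z_m(Z_m-1)]\le C\,\mathbb EZ_m$.** Let $n=n_{m,i}<n'=n_{m,j}$ and $\ell=n'-n$, so $(j-i)h_mN\le\ell\le N$. We need that two hits at times $\ell$ apart are unlikely. This holds because the second hit forces $S_n$ to lie in a prescribed ball. Indeed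
$$n'G_{n'}=nG_n+\ell S_n+R,\qquad R=\sum_{p=1}^\ell(S_{n+p}-S_n)\ \text{ independent of }(S_n,G_n).$$
If $\|G_n\|,\|G_{n'}\|\le r_m$, then $\|\ell S_n+R\|\le(n+n')r_m\le4Nr_m$, that is, $\|S_n+R/\ell\|\le\rho:=4Nr_m/\ell$, and $\rho\ge r_m$. The joint characteristic function of $(G_n,S_n)$ at $(t,s)$ is $\prod_{p=1}^n\varphi(s+\frac pnt)$. With the product kernel $K(\cdot/r_m)K(\cdot/\rho)$ in the proof of Lemma 5,
$$\sup_y\mathbb P(\|G_n\|\le r_m,\|S_n-y\|\le\rho)\le Cr_m^d\rho^d\int_{\|t\|\le1/r_m,\ \|s\|\le1/\rho}\ \prod_{p=1}^n\big|\varphi(s+\tfrac pnt)\big|\,dt\,ds.$$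
Here $\|s+\frac pnt\|\le2/r_m\le s_0$ for large $m$, so the product is at most $\exp(-c\sum_p\|s+\frac pnt\|^2)$. Divided by $n$, this quadratic form in $(s,t)$ has a matrix which converges to
$$\begin{pmatrix}1&1/2\\1/2&1/3\end{pmatrix}\otimes I_d,$$
which is positive definite (the $2\times2$ determinant is $\frac1{12}$). So $\sum_p\|s+\frac pnt\|^2\ge cn(\|s\|^2+\|t\|^2)$ for large $n$, and the integral is at most $Cn^{-d}$. Conditioning on $R$,
$$\mathbb P(\|G_n\|\le r_m,\|G_{n'}\|\le r_m)\le Cr_m^d\rho^dn^{-d}\le Ch_m^d\Big(\frac{4h_mN}\ell\Big)^d\le Ch_m^d(j-i)^{-d}.$$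
Since $d\ge2$, $\sum_pp^{-d}<\infty$, and summing over pairs, $\mathbb E[Z_m(Z_m-1)]\le CI_mh_m^d\le Ch_m^{d-1}\le C\,\mathbb EZ_m$.

**Step 4: different blocks, $\mathbb E[Z_mZ_{m'}]\le C\,\mathbb EZ_m\,\mathbb EZ_{m'}$ for $m<m'$ in $\mathcal M$.** By parity $m'\ge m+2$, so $n=n_{m,i}\le2^{m+1}\le n'/2$ for $n'=n_{m',j}$. Given $X_1,\dots,X_n$, $G_{n'}$ is a constant plus a variable distributed as $\frac{n'-n}{n'}G_{n'-n}$. So by (7) with radius $2r_{m'}$ the conditional probability of $\|G_{n'}\|\le r_{m'}$ is at most $Ch_{m'}^d$. Summing over $i,j$, $\mathbb E[Z_mZ_{m'}]\le C\,\mathbb EZ_m\cdot I_{m'}h_{m'}^d\le C\,\mathbb EZ_m\,\mathbb EZ_{m'}$ by Step 2.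

**Step 5: infinitely many hits with positive probability.** For $m_2\ge m_1$ let $Y=\sum_{m\in\mathcal M,\ m_2\le m\le M}Z_m$. By Steps 3 and 4, $\mathbb EY^2\le C(\mathbb EY+(\mathbb EY)^2)$, and by Step 2, $\mathbb EY\to\infty$ as $M\to\infty$. By Cauchy–Schwarz, $\mathbb P(Y>0)\ge(\mathbb EY)^2/\mathbb EY^2$. Letting $M\to\infty$, $\mathbb P(\exists m\ge m_2,\,m\in\mathcal M:Z_m>0)\ge c>0$ with $c$ independent of $m_2$. These events decrease in $m_2$, so with probability at least $c$, $Z_m>0$ for infinitely many $m\in\mathcal M$.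

**Step 6: from positive probability to probability one.** Let
$$\mathcal Q:=\liminf\frac{\|G_n\|}{\sqrt n\,h(2^{m+1})}\quad\text{over }n\in[2^m,2^{m+1}],\ m\in\mathcal M,\ m\to\infty.$$
If $Z_m>0$, some $n\in[2^m,2^{m+1}]$ has $\|G_n\|\le r_m=\eta h(2^{m+1})2^{m/2}\le\eta\sqrt n\,h(2^{m+1})$. So $\mathbb P(\mathcal Q\le\eta)>0$. Altering finitely many $X_i$ changes $G_n$ by $O(1)$, while along these $n$ we have $\sqrt n\,h(2^{m+1})\ge2^{m/2}m^{-2}\to\infty$. So $\mathcal Q$ is tail measurable, and $\mathcal Q\le\eta$ a.s. by Kolmogorov's 0–1 law. The set $\mathcal M$ and hence $\mathcal Q$ do not depend on $\eta\in(0,\frac14]$, so $\mathcal Q=0$ a.s. Since $h(n)\ge h(2^{m+1})$ for $n\le2^{m+1}$, $\liminf_n\|G_n\|/(\sqrt n\,h(n))\le\mathcal Q=0$.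

**Step 7: the final assertions of Theorem 2.** With $h\equiv1$ the series diverges, so $\liminf\|G_n\|/\sqrt n=0$ and $\liminf\log\|G_n\|/\log n\le\frac12$. The reverse inequality is Theorem 1, which applies because $\Gamma$ is nonsingular and $d\ge2$. Next take $h(n)=(\log(n+2))^{-\beta}$ with $\beta\ge0$. The series $\sum_mh(2^m)^{d-1}$ converges exactly when $\beta(d-1)>1$. If it converges, $\|G_n\|/(\sqrt n\,h(n))\to\infty$ and $\|G_n\|\ge\sqrt n(\log n)^{-\beta}$ eventually, since $\log n/\log(n+2)\to1$. If it diverges, the ratio has liminf $0$ and the inequality fails infinitely often. For $\beta<0$ it fails infinitely often by the case $h\equiv1$. $\blacksquare$
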